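\title{The integer group determinants of the affine group $GA(1,p)$}

\begin{abstract}
We show that for every prime $p$ the integer group determinants of the affine group $GA(1,p)=\mathbb Z_p\rtimes\mathbb Z_{p-1}$ are exactly the integers $m(m+\ell p)^{p-1}$, where $m$ is a $(p-1)\times(p-1)$ integer circulant determinant and $\ell\in\mathbb Z$. This answers a question from a paper of Paudel and Pinner. We obtain the corresponding classification for every group $\mathbb Z_p\rtimes\mathbb Z_n$ with $n\mid p-1$ and faithful action. The proof describes the integral group ring as a fiber product of $\mathbb Z[\mathbb Z_n]$ and a ring of matrices that are triangular modulo a prime; the required matrices can then be written down.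
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group. For $\alpha=\sum_{g\in G}a_gg\in\mathbb Z[G]$, the \emph{group determinant} of $\alpha$ is
\[
D_G(\alpha)=\det\bigl(a_{gh^{-1}}\bigr)_{g,h\in G},
\]
where $g$ indexes the rows and $h$ the columns. Since $\alpha h=\sum_g a_{gh^{-1}}\,g$, this is the determinant of left multiplication by $\alpha$ on $\mathbb Z[G]$. Thus $D_G$ is multiplicative, and $|D_G(\alpha)|$, when nonzero, is the index of $\alpha\mathbb Z[G]$ in $\mathbb Z[G]$. The values of $D_G$ are the \emph{integer group determinants} of $G$. For the cyclic group $\mathbb Z_n$ they are the $n\times n$ integer circulant determinants, which we call \emph{$\mathbb Z_n$ integer determinants}. We identify $\mathbb Z[\mathbb Z_n]$ with $\mathbb Z[y]/(y^n-1)$.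

Every integer is a $\mathbb Z_1$ integer determinant. For $\mathbb Z_2=\langle X\rangle$ we have $D_{\mathbb Z_2}(a+bX)=(a+b)(a-b)$. The two factors have the same parity, and nothing else links them: the choice $a=m+\ell$, $b=-\ell$ gives the value $m(m+2\ell)$ for arbitrary integers $m$ and $\ell$.

The group $\mathbb Z_2$ is the first member of a family. For a prime $p$, the general affine group of degree one is
\[
GA(1,p)=\mathbb Z_p\rtimes\mathbb Z_{p-1}=\langle X,Y : X^p=Y^{p-1}=1,\ YX=X^rY\rangle ,
\]
where $r$ is a primitive root modulo $p$. Put $n=p-1$, and let $\bar\alpha\in\mathbb Z[\mathbb Z_n]$ be the image of $\alpha\in\mathbb Z[G]$ under $X\mapsto1$, $Y\mapsto y$. As we shall see, there is a ring homomorphism $\rho\colon\mathbb Z[G]\to M_n(\mathbb Z)$ such that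
\begin{equation}\label{eq:factor}
D_G(\alpha)=m\,\theta^{\,p-1},\qquad m=D_{\mathbb Z_n}(\bar\alpha),\quad \theta=\det\rho(\alpha),
\end{equation}
and the two factors satisfy $\theta\equiv m\pmod p$. The question posed in \cite{PP} is whether this congruence is again the only link:

\begin{quote}
\emph{Is every integer $m(m+\ell p)^{p-1}$, with $m$ a $\mathbb Z_{p-1}$ integer determinant and $\ell\in\mathbb Z$, an integer group determinant of $GA(1,p)$?}
\end{quote}

There is a reason to expect a positive answer. The element $\nu=1+X+\dots+X^{p-1}$ satisfies $\rho(\nu)=0$ and $\bar\nu=p$, so adding multiples of $\nu$ moves $\bar\alpha$ freely within its class modulo $p$ and leaves $\theta$ unchanged. Whatever ties $\theta$ to $\bar\alpha$ therefore depends only on $\bar\alpha$ modulo $p$. There is also a reason for caution. The matrix $\rho(\alpha)$ is triangular modulo $p$, with a diagonal determined by $\bar\alpha$. If several diagonal entries vanish modulo $p$, one could fear that a higher power of $p$ is forced to divide $\theta$, while the form $m+\ell p$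 allows $\theta=p$ whenever $p\mid m$. The answer is yes, even with $\bar\alpha$ prescribed.

\begin{theorem}\label{thm:affine}
Let $p$ be a prime, $n=p-1$ and $G=GA(1,p)$.
\begin{enumerate}
\item[(1)] For every $\alpha\in\mathbb Z[G]$ there is $\ell\in\mathbb Z$ with $D_G(\alpha)=m(m+\ell p)^{p-1}$, where $m=D_{\mathbb Z_n}(\bar\alpha)$.
\item[(2)] For every $\beta\in\mathbb Z[\mathbb Z_n]$ and every $\ell\in\mathbb Z$ there is $\alpha\in\mathbb Z[G]$ with $\bar\alpha=\beta$ and $D_G(\alpha)=m(m+\ell p)^{p-1}$, where $m=D_{\mathbb Z_n}(\beta)$.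
\end{enumerate}
Hence the integer group determinants of $GA(1,p)$ are exactly the integers $m(m+\ell p)^{p-1}$ with $m$ a $\mathbb Z_{p-1}$ integer determinant and $\ell\in\mathbb Z$.
\end{theorem}

The same proof applies when $\mathbb Z_{p-1}$ is replaced by a subgroup, and we work in that generality. Let $p$ be a prime, let $n\mid p-1$, let the integer $s\ge1$ have order $n$ modulo $p$, and put
\begin{equation}\label{eq:group}
G=\langle X,Y : X^p=Y^n=1,\ YX=X^sY\rangle .
\end{equation}
Every element of $G$ has the form $X^aY^b$ with $0\le a<p$ and $0\le b<n$. The maps $x\mapsto x+1$ and $x\mapsto sx$ of $\mathbb F_p$ satisfy the relations and generate the $pn$ maps $x\mapsto s^bx+a$. So $G$ is this group of affine maps, and $|G|=pn$. As before, $\alpha\mapsto\bar\alpha$ is the ring homomorphism $\mathbb Z[G]\to\mathbb Z[\mathbb Z_n]$ with $X\mapsto1$, $Y\mapsto y$.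

Let $\omega=e^{2\pi i/p}$, $K=\mathbb Q(\omega)$, $O=\mathbb Z[\omega]$, and from now on let $\pi=1-\omega$ and $P=\pi O$. Let $\sigma$ be the automorphism $\omega\mapsto\omega^s$ of $K$, which has order $n$. Let $F$ be its fixed field, $R$ the ring of integers of $F$, and $\mathfrak q=P\cap R$.

\begin{theorem}\label{thm:general}
Let $G$ be the group \eqref{eq:group}. For each $\beta\in\mathbb Z[\mathbb Z_n]$, the values $D_G(\alpha)$ with $\bar\alpha=\beta$ are exactly the integers
\[
m\,N_{F/\mathbb Q}(\theta)^{\,n},\qquad m=D_{\mathbb Z_n}(\beta),\quad \theta\in R,\quad \theta\equiv m\pmod{\mathfrak q}.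
\]
Hence the integer group determinants of $G$ are exactly the integers $m\,N_{F/\mathbb Q}(\theta)^n$ with $m$ a $\mathbb Z_n$ integer determinant, $\theta\in R$ and $\theta\equiv m\pmod{\mathfrak q}$.
\end{theorem}

The case $n=p-1$, where $F=\mathbb Q$ and $\mathfrak q=p\mathbb Z$, is Theorem~\ref{thm:affine}. The case $n=1$ is the cyclic group $\mathbb Z_p$, with $F=K$. For $p$ odd, the case $n=2$ is the dihedral group of order $2p$, with $F=\mathbb Q(\omega+\omega^{-1})$.

It is hard to control a determinant $\theta$ through the coefficients of $\alpha$. We therefore determine exactly which pairs $(\bar\alpha,\rho(\alpha))$ occur, and then choose the matrix $\rho(\alpha)$ first and the element $\alpha$ second. Section~\ref{sec:S3} does this by hand for $p=3$. Section~\ref{sec:cyclo} collects the cyclotomic facts, Section~\ref{sec:image} finds the image of $\rho$, Section~\ref{sec:fiber} finds the possible pairs, and Section~\ref{sec:det} chooses the matrix.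

\section{The group of order six}\label{sec:S3}

Let $p=3$, $n=2$, $s=2$, so that $G=GA(1,3)$ is the symmetric group on the three elements of $\mathbb F_3$. From $\omega=1-\pi$ and $\omega^2+\omega+1=0$ we get $\pi^2=3\pi-3$. Let $X$ act on $O=\mathbb Z\oplus\mathbb Z\pi$ as multiplication by $\omega$, and let $Y$ act as $\sigma$. We have $\omega\cdot1=1-\pi$, $\omega\pi=\pi-\pi^2=3-2\pi$, $\sigma(1)=1$ and $\sigma(\pi)=1-(1-\pi)^2=3-\pi$. In the basis $1,\pi$, with images written as columns,
\[
\rho(X)=\begin{pmatrix}1&3\\-1&-2\end{pmatrix},\qquad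
\rho(Y)=\begin{pmatrix}1&3\\0&-1\end{pmatrix}.
\]
In this section we take \eqref{eq:factor} for granted; it is proved in Lemma~\ref{lem:product}.

\emph{The congruence.} Both matrices are lower triangular modulo $3$, with diagonals $(1,1)$ and $(1,-1)$. Diagonals of triangular matrices add and multiply entrywise, so $\rho(\alpha)$ lies in
\[
\Gamma=\left\{\begin{pmatrix}a&3b\\c&d\end{pmatrix}: a,b,c,d\in\mathbb Z\right\}
\]
and has diagonal $(\bar\alpha(1),\bar\alpha(-1))$ modulo $3$. As $m=\bar\alpha(1)\bar\alpha(-1)$, this gives $\theta\equiv m\pmod 3$.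

\emph{The image of $\rho$ is all of $\Gamma$.} The images of $1$, $1-X$, $Y$ and $(1-X)Y$ are
\[
I,\qquad \Pi=\begin{pmatrix}0&-3\\1&3\end{pmatrix},\qquad S=\begin{pmatrix}1&3\\0&-1\end{pmatrix},\qquad \Pi S=\begin{pmatrix}0&3\\1&0\end{pmatrix}.
\]
Number rows and columns $0,1$, and let $E_{ki}$ be the matrix units. Then $I-S=-3E_{01}+2E_{11}$ and $\Pi-\Pi S=-6E_{01}+3E_{11}$. Hence the image contains $E_{11}=2(I-S)-(\Pi-\Pi S)$, then $3E_{01}=2E_{11}-(I-S)$, $E_{00}=I-E_{11}$ and $E_{10}=\Pi S-3E_{01}$. These four matrices span $\Gamma$.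

\emph{Choosing the matrix, then the element.} Let $\beta=b_0+b_1y$ and $\ell$ be given, so $m=(b_0+b_1)(b_0-b_1)$. The matrix
\[
C=\begin{pmatrix}b_0+b_1&-3\ell\\1&b_0-b_1\end{pmatrix}\in\Gamma
\]
has determinant $m+3\ell$. Write $C=\rho(\gamma)$. Then $\bar\gamma$ and $\beta$ agree modulo $3$ at $y=1$ and at $y=-1$, and these two values determine both coefficients modulo $3$. So $\beta-\bar\gamma=3\delta$ with $\delta\in\mathbb Z[\mathbb Z_2]$. The element $\alpha=\gamma+\nu\,\delta(Y)$, with $\nu=1+X+X^2$, has $\bar\alpha=\beta$ and $\rho(\alpha)=C$, so $D_G(\alpha)=m(m+3\ell)^2$.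

The off-diagonal entries are what defeats the obstruction feared in the introduction. Take $\beta=3$, so that $m=9$ and both diagonal entries of $\rho(\alpha)$ must be divisible by $3$. A triangular matrix with such a diagonal has determinant divisible by $9$, but $\det(\Pi S)=-3$. Here $\gamma=(1-X)Y$ has $\bar\gamma=0$, so $\delta=1$, and $\alpha=1+X+X^2+Y-XY$ has $D_G(\alpha)=9\cdot(-3)^2=81$.

\begin{example}
An integer $D$ is an integer group determinant of $GA(1,3)$ if and only if ($D$ is odd or $4\mid D$) and ($3\nmid D$ or $27\mid D$). Indeed, the $\mathbb Z_2$ integer determinants are the products of two integers of equal parity, that is, the odd integers and the multiples of $4$. If $D=m\theta^2$ with such an $m$ and $\theta\equiv m\pmod3$, then $D$ is odd or $4\mid D$, and $3\mid D$ forces $3\mid m$ and $3\mid\theta$, so $27\mid D$. Conversely, for $3\nmid D$ take $m=D$ and $\theta=\pm1$, and for $27\mid D$ take $m=D/9$ and $\theta=3$.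
\end{example}

Of the three steps above, only the second was a computation special to $p=3$. In general it is replaced by the evaluation of one determinant.

\section{The ring $O$ as a module over $R$}\label{sec:cyclo}

From now on $G$ is the group \eqref{eq:group}, with the notation introduced before Theorem~\ref{thm:general}. We recall three standard facts.
\begin{enumerate}
\item[(F1)] The minimal polynomial of $\omega$ is $\Phi_p(T)=1+T+\dots+T^{p-1}$, so $[K:\mathbb Q]=p-1$, and $O$ is the ring of integers of $K$. Consequently $R=O\cap F$.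
\item[(F2)] $O/P\cong\mathbb Z/\Phi_p(1)\mathbb Z=\mathbb F_p$, so $P\cap\mathbb Z=p\mathbb Z$. Multiplication by $\pi^i$ gives $O/P\cong P^i/P^{i+1}$, so $[O:P^i]=p^i$.
\item[(F3)] If $a\not\equiv b\pmod p$, then $\omega^a-\omega^b$ is $\pi$ times a unit of $O$. Indeed, let $c,c'\ge1$ with $c\equiv a-b$ and $cc'\equiv1\pmod p$. Then $\omega^a-\omega^b=-\omega^b(1-\omega^c)$, and both $(1-\omega^c)/(1-\omega)$ and its inverse $(1-\omega^{cc'})/(1-\omega^c)$ lie in $O$.
\end{enumerate}
Multiplication by $\omega$ and the map $\sigma$ are both $R$-linear on $O$, so $R$ is the natural ring of scalars; for $GA(1,p)$ it is $\mathbb Z$. We need an $R$-basis of $O$ adapted to the ideals $P^i$, and a generator of $\mathfrak q$ to play the role of $p$. Put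
\[
\lambda=\prod_{k=0}^{n-1}\sigma^k(\pi),\qquad V=\bigl(\sigma^k(\pi)^i\bigr)_{0\le k,i<n}\in M_n(O),
\]
where $k$ indexes the rows of $V$.

\begin{lemma}\label{lem:cyclo}
\begin{enumerate}
\item[(a)] $\det V$ is $\pi^{n(n-1)/2}$ times a unit of $O$.
\item[(b)] The elements $1,\pi,\dots,\pi^{n-1}$ form an $R$-basis of $O$ and an $F$-basis of $K$.
\item[(c)] $\lambda\in R$ is $\pi^n$ times a unit of $O$. Moreover $\mathfrak q=\lambda R$, $\mathfrak qO=P^n$, $R/\mathfrak q=\mathbb F_p$ and $\mathfrak q\cap\mathbb Z=p\mathbb Z$.
\item[(d)] For $0\le i\le n$, \ $P^i=\bigoplus_{k<i}\mathfrak q\,\pi^k\oplus\bigoplus_{i\le k<n}R\,\pi^k$.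
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The matrix $V$ is a Vandermonde matrix, so
\[
\det V=\prod_{k<l}\bigl(\sigma^l(\pi)-\sigma^k(\pi)\bigr)=\prod_{k<l}\bigl(\omega^{s^k}-\omega^{s^l}\bigr).
\]
The exponents $s^0,\dots,s^{n-1}$ are distinct modulo $p$ because $s$ has order $n$. Apply (F3) to each factor.

(b) The monic polynomial $\prod_k(T-\sigma^k(\pi))$ of degree $n$ has root $\pi$, and its coefficients lie in $O$ and are fixed by $\sigma$, so they lie in $R$. Hence $1,\dots,\pi^{n-1}$ span $R[\pi]$ over $R$, and $R[\pi]=O$ because $O=\mathbb Z[\pi]\subseteq R[\pi]\subseteq O$. They also span $K=\mathbb QO$ over $F$. If $\sum_ic_i\pi^i=0$ with $c_i\in F$, then applying the $\sigma^k$ gives $Vc=0$ for the column $c=(c_i)$, and $c=0$ by (a).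

(c) The element $\lambda\in O$ is fixed by $\sigma$, so $\lambda\in R$. Each factor $1-\omega^{s^k}$ is $\pi$ times a unit by (F3), so $\lambda O=P^n$. By (F2) and (b), $p^n=[O:\lambda O]=[R:\lambda R]^n$, so $[R:\lambda R]=p$. Since $\lambda R\subseteq\mathfrak q\ne R$ and $p$ is prime, $\mathfrak q=\lambda R$. Thus $\mathfrak qO=P^n$ and $|R/\mathfrak q|=p$. Finally $\mathfrak q\cap\mathbb Z=P\cap\mathbb Z=p\mathbb Z$.

(d) The right side is contained in $P^i$, because $\mathfrak q\subseteq P^n\subseteq P^i$. It has index $[R:\mathfrak q]^i=p^i$ in $O$ by (b) and (c), and so does $P^i$ by (F2).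
\end{proof}

By (b), $[F:\mathbb Q]=(p-1)/n$. We identify $\operatorname{End}_R(O)$ with $M_n(R)$ through the basis in (b): the map $\varphi$ corresponds to $(c_{ki})_{0\le k,i<n}$, where $\varphi(\pi^i)=\sum_kc_{ki}\pi^k$.

\section{The image of the group ring}\label{sec:image}

Write $x\in O$ also for multiplication by $x$ on $O$. Since $\omega^p=1$, $\sigma^n=1$ and $\sigma(\omega v)=\omega^s\sigma(v)$, there is a ring homomorphism
\[
\rho\colon\mathbb Z[G]\to M_n(R),\qquad X\mapsto\omega,\quad Y\mapsto\sigma .
\]
Its image $\Lambda$ is spanned over $\mathbb Z$ by the maps $\omega^a\sigma^b$, so $\Lambda=\sum_{j=0}^{n-1}O\sigma^j$. In particular $\Lambda$ is an $R$-module, although $\mathbb Z[G]$ is not, and it is spanned over $R$ by the $n^2$ maps $\pi^i\sigma^j$ with $0\le i,j<n$.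

The maps $\omega$ and $\sigma$ preserve the chain $O\supset P\supset\dots\supset P^n=\mathfrak qO$, whose steps have order $p$. This is a complete flag in $O/\mathfrak qO\cong\mathbb F_p^n$, and preserving it means being triangular modulo $\mathfrak q$. So let
\[
\Gamma=\bigl\{(c_{ki})\in M_n(R): c_{ki}\in\mathfrak q\text{ whenever }k<i\bigr\}
\]
be the set of matrices that are lower triangular modulo $\mathfrak q$. For $\beta\in\mathbb Z[\mathbb Z_n]$, let $\beta(s^i)\in\mathbb Z$ be the value at $s^i$ of the representative of $\beta$ of degree less than $n$. Modulo $p$ the choice of representative is irrelevant, since $s^n\equiv1$.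

\begin{lemma}\label{lem:triangular}
Let $\alpha\in\mathbb Z[G]$ and $\rho(\alpha)=(c_{ki})$. Then $\rho(\alpha)\in\Gamma$, and $c_{ii}\equiv\bar\alpha(s^i)\pmod{\mathfrak q}$ for $0\le i<n$.
\end{lemma}

\begin{proof}
For $c\ge1$ we have $1-\omega^c=\pi(1+\omega+\dots+\omega^{c-1})$, and the second factor is congruent to $c$ modulo $P$ because $\omega\equiv1$. Hence
\[
\rho(X^aY^b)(\pi^i)=\omega^a\bigl(1-\omega^{s^b}\bigr)^i\equiv s^{bi}\pi^i\pmod{P^{i+1}} .
\]
As $\overline{X^aY^b}=y^b$ takes the value $s^{bi}$ at $s^i$, additivity gives $\rho(\alpha)(\pi^i)\equiv\bar\alpha(s^i)\pi^i\pmod{P^{i+1}}$. In other words,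
\[
\sum_kc_{ki}\pi^k-\bar\alpha(s^i)\pi^i\in P^{i+1}.
\]
Lemma~\ref{lem:cyclo}(d), applied with $i+1\le n$, says that the coefficients of $\pi^k$ for $k\le i$ lie in $\mathfrak q$. These are $c_{ki}$ for $k<i$, and $c_{ii}-\bar\alpha(s^i)$.
\end{proof}

So $\Lambda\subseteq\Gamma$. The heart of the proof is that the entries of $\rho(\alpha)$ satisfy no further condition. The difficulty is that the matrices of the maps $\pi^i\sigma^j$ in the basis $1,\pi,\dots,\pi^{n-1}$ are not explicit, so we cannot solve for the matrix units as in Section~\ref{sec:S3}. We compare the sizes of $\Lambda$ and $\Gamma$ instead. Over $K$, conjugation by $V$ makes multiplications diagonal and turns $\sigma$ into a cyclic shift; in these coordinates the size of $\Lambda$ can be read off.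

\begin{proposition}\label{prop:image}
$\Lambda=\Gamma$.
\end{proposition}

\begin{proof}
Let $E_{ki}$ be the matrix units, with indices read modulo $n$. By Lemma~\ref{lem:cyclo}(c), $\Gamma$ has the $R$-basis consisting of $E_{ki}$ for $k\ge i$ and $\lambda E_{ki}$ for $k<i$. Let $B$ be the $n^2\times n^2$ matrix whose columns are the coordinates of the maps $\pi^i\sigma^j$ in this basis. Its entries lie in $R$ by Lemma~\ref{lem:triangular}. If $\det B$ is a unit of $R$, then $B$ is invertible over $R$ and the $\pi^i\sigma^j$ span $\Gamma$, which is the claim. Let $\Delta$ be the determinant of the coordinates of the $\pi^i\sigma^j$ in the basis $E_{ki}$ of $M_n(R)$. Then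
\begin{equation}\label{eq:Delta}
\Delta=\lambda^{n(n-1)/2}\det B .
\end{equation}

We compute $\Delta$. Let $x\in O$, and let $C=(c_{li})$ be the matrix of $x\sigma^j$, so that $x\,\sigma^j(\pi)^i=\sum_lc_{li}\pi^l$. Apply $\sigma^k$, which fixes the $c_{li}$:
\[
\sigma^k(x)\,\sigma^{k+j}(\pi)^i=\sum_l\sigma^k(\pi)^l\,c_{li}.
\]
The right side is the $(k,i)$ entry of $VC$. The left side is $\sigma^k(x)$ times the $(k+j,i)$ entry of $V$, which is the $(k,i)$ entry of $\bigl(\sum_k\sigma^k(x)E_{k,k+j}\bigr)V$. Since $V$ is invertible over $K$,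
\begin{equation}\label{eq:conj}
V\,(x\sigma^j)\,V^{-1}=\sum_{k=0}^{n-1}\sigma^k(x)\,E_{k,k+j}.
\end{equation}
On $M_n(K)$, left multiplication by $V$ has determinant $(\det V)^n$ and right multiplication by $V^{-1}$ has determinant $(\det V)^{-n}$. So conjugation by $V$ has determinant $1$, and $\Delta$ is also the determinant of the coordinates of the matrices $V(\pi^i\sigma^j)V^{-1}$. Fix $j$. By \eqref{eq:conj}, the $n$ matrices $V(\pi^i\sigma^j)V^{-1}$, $0\le i<n$, lie in the span of the $n$ units $E_{k,k+j}$, $0\le k<n$, and their coordinates $\sigma^k(\pi)^i$ form the matrix $V$. As $j$ and $k$ vary, $E_{k,k+j}$ runs once through all matrix units. After reordering, the coordinate matrix is block diagonal with $n$ blocks equal to $V$, and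
\[
\Delta=\pm(\det V)^n .
\]
By Lemma~\ref{lem:cyclo}(a) and (c), $(\det V)^n$ and $\lambda^{n(n-1)/2}$ are both $\pi^{n\cdot n(n-1)/2}$ times a unit of $O$. By \eqref{eq:Delta}, $\det B\in R$ is a unit of $O$. Its inverse lies in $O\cap F=R$.
\end{proof}

For $p=3$ and $n=2$ we have $\det V=\sigma(\pi)-\pi=3-2\pi$ and $(3-2\pi)^2=-3$. So $\Delta=\pm3$, in agreement with $[M_2(\mathbb Z):\Gamma]=3$.

\section{The group ring as a fiber product}\label{sec:fiber}

We now put $\bar\alpha$ and $\rho(\alpha)$ together in the ring homomorphism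
\[
\Phi\colon\mathbb Q[G]\to\mathbb Q[\mathbb Z_n]\times M_n(F),\qquad\alpha\mapsto(\bar\alpha,\rho(\alpha)).
\]
The element $\nu=1+X+\dots+X^{p-1}$ separates the two components, since $\rho(\nu)=\Phi_p(\omega)=0$ and $\bar\nu=p$. For $\delta=\sum_{j<n}e_jy^j\in\mathbb Q[\mathbb Z_n]$ put $\delta(Y)=\sum_{j<n}e_jY^j$. Then
\begin{equation}\label{eq:nu}
\Phi\bigl(\nu\,\delta(Y)\bigr)=(p\delta,0).
\end{equation}
Over $\mathbb Q$ the map $\Phi$ loses nothing, and this gives the factorization of $D_G$.

\begin{lemma}\label{lem:product}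
The map $\Phi$ is an isomorphism, and for $\alpha\in\mathbb Z[G]$,
\[
D_G(\alpha)=D_{\mathbb Z_n}(\bar\alpha)\;N_{F/\mathbb Q}\bigl(\det\rho(\alpha)\bigr)^n .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:nu} the image of $\Phi$ contains $\mathbb Q[\mathbb Z_n]\times0$. Since $p\in\mathfrak q$, Proposition~\ref{prop:image} gives $\Lambda\supseteq pM_n(R)$. Every element of $F$ has a nonzero integer multiple in $O\cap F=R$, so $\rho(\mathbb Q[G])=M_n(F)$. Thus $\Phi$ is onto. The target has dimension $n+n^2\cdot\frac{p-1}{n}=pn=|G|$ over $\mathbb Q$, so $\Phi$ is an isomorphism.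

Therefore $D_G(\alpha)$ is the determinant over $\mathbb Q$ of left multiplication by $(\bar\alpha,A)$ on the target, where $A=\rho(\alpha)$. The first factor contributes $D_{\mathbb Z_n}(\bar\alpha)$. On $M_n(F)$, left multiplication by $A$ acts on each of the $n$ columns separately. It remains to recall that the $\mathbb Q$-linear map $v\mapsto Av$ on $F^n$ has determinant $N_{F/\mathbb Q}(\det A)$. Both quantities vanish for singular $A$ and are multiplicative in $A$. An invertible $A$ is a product of matrices $I+cE_{ki}$ with $k\neq i$, for which both equal $1$, and diagonal matrices, for which the claim is the definition of the norm.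
\end{proof}

Over $\mathbb Z$ the two components are linked by Lemma~\ref{lem:triangular}: the matrix $\rho(\alpha)$ determines the residues $\bar\alpha(s^i)$. The next lemma shows how much these residues know about $\bar\alpha$.

\begin{lemma}\label{lem:circ}
Let $\beta\in\mathbb Z[\mathbb Z_n]$. Then $D_{\mathbb Z_n}(\beta)\equiv\prod_{i=0}^{n-1}\beta(s^i)\pmod p$. If $\beta(s^i)\equiv0\pmod p$ for all $i$, then $\beta\in p\,\mathbb Z[\mathbb Z_n]$.
\end{lemma}

\begin{proof}
The residues $s^0,\dots,s^{n-1}$ are $n$ distinct roots of $y^n-1$ in $\mathbb F_p$, so $y^n-1=\prod_i(y-s^i)$ over $\mathbb F_p$. By the Chinese remainder theorem, $\beta\mapsto(\beta(s^i))_i$ is a ring isomorphism $\mathbb F_p[y]/(y^n-1)\to\mathbb F_p^n$. Its injectivity is the second claim. It turns multiplication by $\beta$, whose determinant is $D_{\mathbb Z_n}(\beta)$ modulo $p$, into the diagonal map with entries $\beta(s^i)$.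
\end{proof}

So the residues determine $\bar\alpha$ modulo $p$, and \eqref{eq:nu} supplies exactly the remaining freedom.

\begin{proposition}\label{prop:fiber}
The map $\Phi$ restricts to a bijection from $\mathbb Z[G]$ onto the set of pairs $(\beta,C)\in\mathbb Z[\mathbb Z_n]\times\Gamma$, $C=(c_{ki})$, such that $c_{ii}\equiv\beta(s^i)\pmod{\mathfrak q}$ for $0\le i<n$.
\end{proposition}

\begin{proof}
The map $\Phi$ is injective by Lemma~\ref{lem:product}, and $\Phi(\alpha)$ is such a pair by Lemma~\ref{lem:triangular}. Conversely, let $(\beta,C)$ be such a pair. By Proposition~\ref{prop:image}, $C=\rho(\gamma)$ for some $\gamma\in\mathbb Z[G]$. By Lemma~\ref{lem:triangular}, $\bar\gamma(s^i)\equiv c_{ii}\equiv\beta(s^i)\pmod{\mathfrak q}$, so the integers $\beta(s^i)-\bar\gamma(s^i)$ lie in $\mathfrak q\cap\mathbb Z=p\mathbb Z$. By Lemma~\ref{lem:circ}, $\beta-\bar\gamma=p\delta$ with $\delta\in\mathbb Z[\mathbb Z_n]$. Then $\alpha=\gamma+\nu\,\delta(Y)\in\mathbb Z[G]$ has $\Phi(\alpha)=(\bar\gamma+p\delta,\,C)=(\beta,C)$ by \eqref{eq:nu}.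
\end{proof}

In other words, $\mathbb Z[G]$ is the fiber product of $\mathbb Z[\mathbb Z_n]$ and $\Gamma$ over $\mathbb F_p^n$, for the evaluation map $\beta\mapsto(\beta(s^i))_i$ and the map that sends a matrix to its diagonal modulo $\mathfrak q$. For $n=1$ this is the description of $\mathbb Z[\mathbb Z_p]$ as the ring of pairs $(m,\theta)\in\mathbb Z\times O$ with $\theta\equiv m\pmod P$.

\section{Determinants with prescribed diagonal residues}\label{sec:det}

The group has now disappeared from the problem. We must find the determinants of the matrices in $\Gamma$ whose diagonal is prescribed modulo $\mathfrak q$. Diagonal matrices do not suffice: if two prescribed residues vanish, their determinants are divisible by $\lambda^2$. We want a matrix whose determinant is the product of the diagonal entries plus $\lambda$ times a free parameter. The entries below the diagonal are unrestricted, so we may use an $n$-cycle with $n-1$ entries equal to $1$ below the diagonal and a single entry from $\mathfrak q$ above it.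

\begin{lemma}\label{lem:det}
Let $d_0,\dots,d_{n-1},\theta\in R$. There is a matrix $C=(c_{ki})\in\Gamma$ with $\det C=\theta$ and $c_{ii}\equiv d_i\pmod{\mathfrak q}$ for all $i$ if and only if $\theta\equiv\prod_id_i\pmod{\mathfrak q}$.
\end{lemma}

\begin{proof}
Such a matrix is triangular modulo $\mathfrak q$ with diagonal $(d_i)$, so the condition is necessary. Suppose that it holds. If $n=1$, take $C=(\theta)$. If $n\ge2$, let $t\in R$ and
\[
C=\begin{pmatrix}
d_0&&&&\lambda t\\
1&d_1&&&\\
&1&d_2&&\\
&&\ddots&\ddots&\\
&&&1&d_{n-1}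
\end{pmatrix}\in\Gamma ,
\]
with zeros in the blank positions; for $n=2$ the rows are $(d_0,\lambda t)$ and $(1,d_1)$. Expand along the first row. The minor of $d_0$ is lower triangular with diagonal $d_1,\dots,d_{n-1}$, and the minor of $\lambda t$ is upper triangular with diagonal $1,\dots,1$. Hence
\[
\det C=\prod_id_i+(-1)^{n-1}\lambda t .
\]
Since $\theta-\prod_id_i\in\mathfrak q=\lambda R$, some $t\in R$ gives $\det C=\theta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Fix $\beta\in\mathbb Z[\mathbb Z_n]$, and put $m=D_{\mathbb Z_n}(\beta)$ and $d_i=\beta(s^i)$. By Proposition~\ref{prop:fiber}, as $\alpha$ runs through the elements of $\mathbb Z[G]$ with $\bar\alpha=\beta$, the matrix $\rho(\alpha)$ runs through all $C\in\Gamma$ with $c_{ii}\equiv d_i\pmod{\mathfrak q}$. By Lemma~\ref{lem:det}, the determinants of these matrices are exactly the $\theta\in R$ with $\theta\equiv\prod_id_i\pmod{\mathfrak q}$. By Lemma~\ref{lem:circ} and $p\in\mathfrak q$, this condition says $\theta\equiv m\pmod{\mathfrak q}$. Lemma~\ref{lem:product} gives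 $D_G(\alpha)=m\,N_{F/\mathbb Q}(\det\rho(\alpha))^n$, which proves the first statement. The second follows by taking the union over all $\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:affine}]
Since $X^p=1$, we may take $r\ge1$. Apply Theorem~\ref{thm:general} with $n=p-1$ and $s=r$. Then $[F:\mathbb Q]=1$, so $F=\mathbb Q$, $R=\mathbb Z$, $\mathfrak q=p\mathbb Z$, and the norm is the identity. The admissible $\theta$ are the integers $m+\ell p$ with $\ell\in\mathbb Z$. This includes $p=2$, where $n=1$, $\omega=-1$ and $\pi=2$.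
\end{proof}

\begin{remark}
The action of $\langle Y\rangle$ on $\langle X\rangle$ is faithful exactly when $s$ has order $n$. This hypothesis makes $s^0,\dots,s^{n-1}$ distinct modulo $p$, which was used for $\det V\neq0$ in Lemma~\ref{lem:cyclo}(a) and for the distinct roots in Lemma~\ref{lem:circ}. Suppose instead that $s^n\equiv1\pmod p$ but $s$ has order $n'<n$. Then $\rho(Y^{n'})=1$, and the element $(p-\nu)(1-Y^{n'})$, in which the identity has coefficient $p-1\ne0$, is sent to $0$ both by $\rho$ and by $\alpha\mapsto\bar\alpha$. So $\Phi$ is no longer injective, and these two images do not determine $\alpha$. The primality of $p$ enters through (F2) and (F3), which provide the chain of ideals $P^i$. For a primitive sixth root of unity $\omega$, by contrast, $1-\omega=-\omega^2$ is a unit and the chain collapses.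
\end{remark}

\begin{thebibliography}{9}
\bibitem{PP}
Bishnu Paudel and Chris Pinner,
\emph{The integer group determinants for $GA(1,p)$ and related semidirect products},
arXiv:2401.02657 (2024).
\end{thebibliography}
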